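\title{Unstable direct images of general vector bundles on elliptic curves}

\begin{abstract}
A conjecture of Beauville predicts that the direct image of a general vector bundle under a finite morphism $X\to Y$ of smooth projective curves is stable if $Y$ has genus at least $2$ and semistable if $Y$ has genus $1$. We show that the genus-one clause is false. We give an explicit morphism of degree $20$ from a curve of genus $2$ to an elliptic curve under which no line bundle of degree $-6$ has semistable direct image, and counterexamples of the same kind in every rank. In characteristic $0$ we determine the pairs $(X,Y)$ with $Y$ elliptic for which the clause holds for all finite morphisms $X\to Y$: when such a morphism exists, this happens exactly if $Y$ occurs with multiplicity one in the Jacobian of $X$ up to isogeny. The clause for genus at least $2$ is not decided here.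
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The conjecture}
Throughout, $k$ is an algebraically closed field and a \emph{curve} is a smooth irreducible projective curve over $k$. The \emph{slope} of a vector bundle $V$ on a curve is $\mu(V)=\deg V/\operatorname{rk}V$, the degree per unit of rank. The bundle $V$ is \emph{stable} (respectively \emph{semistable}) if $\mu(W)<\mu(V)$ (respectively $\mu(W)\le\mu(V)$) for every nonzero proper subbundle $W\subset V$, and \emph{unstable} if it is not semistable.

Let $\alpha\colon X\to Y$ be a finite morphism of curves of degree $r$. It is flat, so the direct image $\alpha_*V$ of a vector bundle $V$ of rank $n$ on $X$ is a vector bundle of rank $nr$ on $Y$. The moduli stack $\operatorname{Bun}_{n,d}(X)$ of vector bundles of rank $n$ and degree $d$ on $X$ is irreducible, and a property holds for \emph{general} $V$ of rank $n$ and degree $d$ if it holds on a dense open substack. The following conjecture of Beauville is stated in \cite{CLV}.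

\medskip
\noindent\textbf{Conjecture} (Beauville). \emph{Let $\alpha\colon X\to Y$ be a finite morphism of curves of degree $r$, with $\operatorname{char}k=0$ or $\operatorname{char}k>r$. Then for every $n\ge1$ and $d\in\mathbb Z$ and for general $V$ of rank $n$ and degree $d$ on $X$, the bundle $\alpha_*V$ is stable if the genus of $Y$ is at least $2$ and semistable if the genus of $Y$ is $1$.}
\medskip

No generality is assumed of $\alpha$. This paper is about the second assertion, which we call the \emph{genus-one clause}.

\subsection*{Why the genus-one clause is plausible}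
Let $Y$ be an elliptic curve and let $g$ be the genus of $X$. Riemann--Roch on $Y$ says $\deg=\chi$, and a finite morphism preserves cohomology. Hence
\begin{equation}\label{eq:slope}
\mu(\alpha_*V)=\frac{\chi(X,V)}{nr},
\end{equation}
and for a vector bundle $G$ of rank $m$ on $Y$ the projection formula gives
\begin{align}
\operatorname{Hom}(G^\vee,\alpha_*V)&=H^0(Y,G\otimes\alpha_*V)=H^0(X,\alpha^*G\otimes V),\label{eq:adj}\\
\chi(X,\alpha^*G\otimes V)&=\deg(G\otimes\alpha_*V)=mnr\,\bigl(\mu(\alpha_*V)-\mu(G^\vee)\bigr).\label{eq:chi}
\end{align}

Two examples explain the wording of the clause. If $g\ge2$, then $\alpha_*\mathcal O_X$ has slope $(1-g)/r<0$ and contains $\mathcal O_Y$, so the word ``general'' cannot be dropped. If $\alpha$ is an isogeny of elliptic curves of degree $r>1$, every line bundle $L$ of degree $0$ on $X$ is a pullback $\alpha^*P$, so $\alpha_*L$ has slope $0$ and contains the line bundle $P$ of degree $0$; thus ``semistable'' cannot be improved to ``stable''.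

By \eqref{eq:adj} and \eqref{eq:chi}, a destabilizing subbundle $G^\vee\subset\alpha_*V$ produces a section of a bundle $\alpha^*G\otimes V$ whose Euler characteristic $\chi$ is negative. As $V$ varies in a family, the cohomology of $\alpha^*G\otimes V$ is computed by a map of vector bundles $K^0\to K^1$ on the base with $\operatorname{rk}K^1-\operatorname{rk}K^0=-\chi$, and the locus where such a map fails to be injective has expected codimension $1-\chi\ge2$. On the other side, twisting $G$ by $\operatorname{Pic}^0(Y)$ gives only one parameter. One therefore guesses that the $V$ destabilized by bundles of a given rank and degree fill at most a divisor. When $V=L$ and $G^\vee=N$ are line bundles the guess is correct: put $d=\deg L$ and $c=\deg N$. If $L\otimes\alpha^*N^{-1}$ has a section and $\chi<0$, then $0\le d-rc\le g-2$, which leaves finitely many $c$, and $L$ lies in the image of $\operatorname{Sym}^{d-rc}X\times\operatorname{Pic}^c(Y)\to\operatorname{Pic}^d(X)$, $(Z,N)\mapsto\mathcal O(Z)\otimes\alpha^*N$, which has dimension at most $g-1$. So no line subbundle destabilizes $\alpha_*L$ for general $L$. The count breaks down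 for $G$ of higher rank.

\subsection*{Results}
Morphisms $X\to Y$ to an elliptic curve are added using the group law of $Y$. We write $J(X)=\operatorname{Pic}^0(X)$ for the Jacobian.

\begin{theorem}\label{thm:A}
Let $\operatorname{char}k=0$ or $\operatorname{char}k>20$. Let $X$ be the curve of genus $2$ with affine equation $y^2=x^6+1$, let $Y$ be the elliptic curve $v^2=u^3+1$ with origin at infinity, and set
\[
\beta(x,y)=(x^2,y),\qquad \gamma(x,y)=(x^{-2},yx^{-3}),\qquad \alpha=\beta+3\gamma\colon X\to Y .
\]
Then $\alpha$ is finite of degree $20$, and $\alpha_*L$ is unstable for every line bundle $L$ of degree $-6$ on $X$. Hence Beauville's conjecture is false.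
\end{theorem}

The example is the first case of a general construction, which needs no assumption on the characteristic.

\begin{theorem}\label{thm:B}
Let $X$ be a curve of genus $g$, let $Y$ be an elliptic curve, and let $\beta,\gamma\colon X\to Y$ be morphisms such that the homomorphism
\[
\operatorname{Pic}^0(Y)^2\to J(X),\qquad (P,P')\mapsto\beta^*P\otimes\gamma^*P',
\]
has finite kernel. Let $e=\deg\beta$, $n\ge1$, $m>ne$ and $\alpha=\beta+m\gamma$. Then $\alpha$ is finite. With $r=\deg\alpha$, the number $\kappa=(r-e)/m$ is an integer, and for $d=n(g-1-\kappa)-1$ the bundle $\alpha_*V$ is unstable for every vector bundle $V$ of rank $n$ and degree $d$ on $X$.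
\end{theorem}

This contradicts the conjecture in characteristic $0$, and in characteristic $p>0$ whenever $p>r$.

\begin{corollary}\label{cor:rank}
Let $n\ge1$, $r=2+2(2n+1)^2$, and $\operatorname{char}k=0$ or $\operatorname{char}k>r$. With $X,Y,\beta,\gamma$ as in Theorem~\ref{thm:A}, the morphism $\alpha=\beta+(2n+1)\gamma$ is finite of degree $r$, and $\alpha_*V$ is unstable for every $V$ of rank $n$ and degree $-4n^2-n-1$ on $X$.
\end{corollary}

The construction needs two independent morphisms to $Y$. To measure this, let $D=\operatorname{End}(Y)\otimes\mathbb Q$, a division algebra, and let $\nu(X,Y)$ be the dimension of $\operatorname{Hom}(J(X),Y)\otimes\mathbb Q$ as a left vector space over $D$. This is the multiplicity of $Y$ as an isogeny factor of $J(X)$.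

\begin{theorem}\label{thm:C}
Let $X$ be a curve and $Y$ an elliptic curve.
\begin{enumerate}
\item[(i)] Let $\alpha\colon X\to Y$ be finite of degree $r$, with $\operatorname{char}k=0$ or $\operatorname{char}k>r$. If $\nu(X,Y)=1$, then $\alpha_*V$ is semistable for general $V$ of every rank and every degree.
\item[(ii)] Let $\operatorname{char}k=0$ and $\nu(X,Y)\ge2$. Then for every $n\ge1$ there are a finite morphism $\alpha\colon X\to Y$ and an integer $d$ such that $\alpha_*V$ is unstable for every $V$ of rank $n$ and degree $d$.
\end{enumerate}
Consequently, if $\operatorname{char}k=0$ and $\nu(X,Y)\ge1$, the genus-one clause holds for all finite $\alpha\colon X\to Y$ and all $(n,d)$ if and only if $\nu(X,Y)=1$.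
\end{theorem}

The conjecture asserts both clauses and is therefore disproved; the clause for genus at least $2$, taken alone, is neither proved nor disproved here.

\subsection*{The mechanism}
On an elliptic curve there is a stable bundle $E$ of rank $m$ and degree $1$, and translating $E$ by $m$ times a point has the same effect as twisting it by a line bundle. Consequently $E$ does not distinguish $\alpha=\beta+m\gamma$ from $\beta$, up to a twist: $\alpha^*E\cong\beta^*E\otimes K$ for a line bundle $K$ on $X$ (Lemma~\ref{lem:key}). Now $\beta^*(E\otimes P)$ has a section for \emph{every} $P\in\operatorname{Pic}^0(Y)$, although its Euler characteristic is negative for large $m$. This is a second parameter, which the count above did not foresee, and two parameters suffice to meet a locus of codimension $2$. Section~\ref{sec:genus2} carries this out by hand in genus $2$ and Section~\ref{sec:general} in general. Section~\ref{sec:one} proves Theorem~\ref{thm:C}(i) by a different argument, which studies how the determinant of the maximal destabilizing subbundle of $\alpha_*V$ depends on $V$.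

\section{Background}\label{sec:background}

\subsection*{Stability}
For a nonzero subsheaf $W$ of a vector bundle $V$ on a curve, the saturation of $W$ is a subbundle of the same rank and of degree at least $\deg W$. So the inequalities defining (semi)stability hold for all nonzero subsheaves of smaller rank, and equivalently $\mu(Q)>\mu(V)$ (respectively $\ge$) for all nonzero proper quotient bundles $Q$. Duals and twists by line bundles of (semi)stable bundles are (semi)stable, and a direct sum of semistable bundles of the same slope is semistable. The image of a nonzero map $V_1\to V_2$ is a quotient of $V_1$ and a subsheaf of $V_2$, which gives two facts.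
\begin{enumerate}
\item[(S1)] If $V_1,V_2$ are semistable and $\mu(V_1)>\mu(V_2)$, then $\operatorname{Hom}(V_1,V_2)=0$.
\item[(S2)] If $V_1,V_2$ are stable of the same slope, every nonzero map $V_1\to V_2$ is an isomorphism. In particular $\operatorname{End}(V_1)=k$.
\end{enumerate}
Every vector bundle $V$ has a unique subbundle $F(V)$ of maximal slope and of maximal rank among subbundles of that slope. It is the first step of the Harder--Narasimhan filtration and is called the \emph{maximal destabilizing subbundle}. One has $F(V)=V$ if and only if $V$ is semistable, and $F(V\otimes P)=F(V)\otimes P$ for a line bundle $P$.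

All our instability results come from the following criterion.

\begin{lemma}\label{lem:crit}
Let $\alpha\colon X\to Y$ be finite with $Y$ elliptic, let $V$ be a vector bundle on $X$ and $G$ a semistable bundle on $Y$. If $\chi(X,\alpha^*G\otimes V)<0$ and $H^0(X,\alpha^*G\otimes V)\neq0$, then $\alpha_*V$ is unstable.
\end{lemma}

\begin{proof}
By \eqref{eq:adj} and \eqref{eq:chi} there is a nonzero map $G^\vee\to\alpha_*V$ and $\mu(G^\vee)>\mu(\alpha_*V)$. By (S1), $\alpha_*V$ is not semistable.
\end{proof}

\subsection*{Families}
We use Grauert's theorem in this form: if $p\colon Z\to B$ is projective with $B$ an integral variety, $\mathcal H$ is a coherent sheaf on $Z$ flat over $B$, and $b\mapsto h^i(Z_b,\mathcal H_b)$ is constant, then $R^ip_*\mathcal H$ is locally free and its fiber at $b$ maps isomorphically to $H^i(Z_b,\mathcal H_b)$.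

\subsection*{Morphisms to an elliptic curve}
Let $Y$ be an elliptic curve with origin $o$, and let $t_w$ be translation by $w\in Y$. Two divisors of the same degree on $Y$ are linearly equivalent if and only if they have the same sum in the group law, and $z\mapsto\mathcal O([z]-[o])$ is an isomorphism $Y\cong\operatorname{Pic}^0(Y)$, which we use to identify the two.

A morphism $\beta\colon X\to Y$ is finite or constant; we put $\deg\beta=0$ if it is constant. It induces two homomorphisms of abelian varieties, the pullback $\beta^*\colon\operatorname{Pic}^0(Y)\to J(X)$ and the \emph{norm}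
\[
\operatorname{Nm}_\beta\colon J(X)\to\operatorname{Pic}^0(Y),\qquad \mathcal O\Bigl(\sum n_ix_i\Bigr)\mapsto\mathcal O\Bigl(\sum n_i[\beta(x_i)]\Bigr).
\]
Fix $x_0\in X$ and let $j\colon X\to J(X)$, $x\mapsto\mathcal O(x-x_0)$, be the Abel--Jacobi map. For $\beta,\gamma\colon X\to Y$ and $P\in\operatorname{Pic}^0(Y)$ we have:
\begin{enumerate}
\item[(M1)] $(\beta+\gamma)^*P\cong\beta^*P\otimes\gamma^*P$, hence $(m\gamma)^*P\cong\gamma^*P^{m}$ for all $m\in\mathbb Z$;
\item[(M2)] $\operatorname{Nm}_{\beta+\gamma}=\operatorname{Nm}_\beta+\operatorname{Nm}_\gamma$;
\item[(M3)] $\operatorname{Nm}_\beta\circ\beta^*=[\deg\beta]$; in particular $\beta$ is constant if $\beta^*=0$;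
\item[(M4)] $\beta=t_{\beta(x_0)}\circ\operatorname{Nm}_\beta\circ j$, and $\operatorname{Nm}_{u\circ j}=u$ for every homomorphism $u\colon J(X)\to Y$.
\end{enumerate}
For (M1), let $\operatorname{add}\colon Y\times Y\to Y$ be the addition map. The bundle $\operatorname{add}^*P\otimes pr_1^*P^{-1}\otimes pr_2^*P^{-1}$ is trivial on each $Y\times\{w\}$, because $t_w^*P\cong P$ in degree $0$, and on $\{o\}\times Y$. By the seesaw theorem it is trivial; pull back by $(\beta,\gamma)$. Properties (M2) and (M4) follow because $\operatorname{Nm}_\beta$ sends $\mathcal O(\sum n_ix_i)$ to the point $\sum n_i\beta(x_i)$ of $Y$, and (M3) holds on the level of divisors. By (M3) and (M4), a finite morphism $X\to Y$ exists if and only if $\nu(X,Y)\ge1$.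

We also recall that a homomorphism of abelian varieties with finite image is zero, so groups of homomorphisms are torsion free; that a nonzero homomorphism of elliptic curves $\varphi\colon Y_1\to Y_2$ is an isogeny, with a dual isogeny $\hat\varphi\colon Y_2\to Y_1$ that corresponds to $\varphi^*$ under the identifications $Y_i\cong\operatorname{Pic}^0(Y_i)$ and satisfies $\hat{\hat\varphi}=\varphi$; and that the degree is multiplicative with $\deg[m]=m^2$.

\section{Bundles of degree one and sums of morphisms}\label{sec:key}

Let $Y$ be an elliptic curve. The test bundles $G$ in Lemma~\ref{lem:crit} will be stable of degree $1$. Their classification is due to Atiyah; we include a short proof of the case we need. Note that a bundle $E$ of rank $m$ and degree $1$ is stable if and only if every subsheaf $W$ of rank less than $m$ has $\deg W\le0$, since $\deg W<\operatorname{rk}W/m$ forces $\deg W<1$. If $E$ is stable of degree $1$, then $H^1(E)\cong\operatorname{Hom}(E,\mathcal O)^\vee=0$ by Serre duality and (S1), so $h^0(E)=1$.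

\begin{proposition}[Atiyah]\label{prop:atiyah}
For every $m\ge1$ and every line bundle $N$ of degree $1$ on $Y$ there is, up to isomorphism, exactly one stable bundle of rank $m$ and determinant $N$.
\end{proposition}

\begin{proof}
We use induction on $m$; the case $m=1$ is trivial. Let $m\ge2$ and let $E'$ be the stable bundle of rank $m-1$ and determinant $N$. Since $\operatorname{Ext}^1(E',\mathcal O)\cong H^0(E')^\vee$ is one-dimensional, all nonsplit extensions $0\to\mathcal O\to E\to E'\to0$ have the same middle term $E$, and $\det E\cong N$.

This $E$ is stable. Let $W\subset E$ have rank less than $m$, with image $W'\subset E'$; then $\deg W=\deg(W\cap\mathcal O)+\deg W'\le\deg W'$. If $\operatorname{rk}W'<m-1$, then $\deg W'\le0$. If $\operatorname{rk}W'=m-1$, then $W\cap\mathcal O=0$ and $W\cong W'$; as the extension does not split, $W'\ne E'$, so $\deg W'<\deg E'=1$.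

Conversely let $E_1$ be stable of rank $m$ and determinant $N$, and take a nonzero section. It generates a line subbundle $\mathcal O(Z)$ with $Z$ effective and $\deg Z\le0$, so the section vanishes nowhere and $E''=E_1/\mathcal O$ is a vector bundle of rank $m-1$ and determinant $N$. A subsheaf of $E''$ of rank less than $m-1$ has the same degree as its preimage in $E_1$, which has rank less than $m$. So $E''$ is stable and $E''\cong E'$. A splitting would embed $E''$, of rank $m-1$ and degree $1$, in $E_1$. Hence $E_1\cong E$.
\end{proof}

Translation and twisting both act on these bundles, and by the proposition both actions can be read off from the determinant. For $w\in Y$ put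
\[
P_w=t_w^*\mathcal O(o)\otimes\mathcal O(-o)=\mathcal O([-w]-[o])\in\operatorname{Pic}^0(Y).
\]
Then $w\mapsto P_w$ is a homomorphism, and $t_w^*N\cong N\otimes P_w$ for $N=\mathcal O([z])$ of degree $1$, because $[z-w]$ and $[z]+[-w]-[o]$ have the same degree and sum. If $E$ is stable of rank $m$ and degree $1$, then
\[
\det(t_{mw}^*E)\cong\det E\otimes P_{mw}\cong\det E\otimes P_w^{m}\cong\det(E\otimes P_w),
\]
and therefore
\begin{equation}\label{eq:transl}
t_{mw}^*E\cong E\otimes P_w\qquad\text{for all }w\in Y .
\end{equation}
The morphism $\beta+m\gamma$ differs from $\beta$ by a translation $t_{m\gamma(x)}$ that moves with $x$. To exploit \eqref{eq:transl} we need these isomorphisms to fit together as $w$ varies. Each is unique up to a scalar by (S2), so the only ambiguity is a line bundle on the curve of parameters $w$.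

\begin{lemma}\label{lem:key}
Let $\beta,\gamma\colon X\to Y$ be morphisms, $m\ge1$, $\alpha=\beta+m\gamma$, and let $E$ be a stable bundle of rank $m$ and degree $1$ on $Y$. Then $\alpha^*E\cong\beta^*E\otimes K$ for a line bundle $K$ on $X$, and $m\deg K=\deg\alpha-\deg\beta$.
\end{lemma}

\begin{proof}
On $Y\times Y$ let $a(z,w)=z+mw$ and $\mathcal Q=\operatorname{add}^*\mathcal O(o)\otimes pr_1^*\mathcal O(-o)$. On the fiber $Y\times\{w\}$ of $pr_2$, the bundle $a^*E$ restricts to $t_{mw}^*E$ and $pr_1^*E\otimes\mathcal Q$ restricts to $E\otimes P_w$. By \eqref{eq:transl} and (S2), the vector bundle $\mathcal H=(pr_1^*E\otimes\mathcal Q)^\vee\otimes a^*E$ has $h^0=1$ on every fiber. By Grauert's theorem $R=pr_{2*}\mathcal H$ is a line bundle with fiber $\operatorname{Hom}(E\otimes P_w,t_{mw}^*E)$ at $w$. The evaluation map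
\[
pr_1^*E\otimes\mathcal Q\otimes pr_2^*R\longrightarrow a^*E
\]
restricts on each $Y\times\{w\}$ to a nonzero map of stable bundles of the same slope, which is an isomorphism by (S2). A map of vector bundles that is an isomorphism at every point is an isomorphism. Pull back by $(\beta,\gamma)\colon X\to Y\times Y$: since $a\circ(\beta,\gamma)=\alpha$ and $pr_1\circ(\beta,\gamma)=\beta$, we get $\alpha^*E\cong\beta^*E\otimes K$ with $K=(\beta,\gamma)^*(\mathcal Q\otimes pr_2^*R)$. Finally $\deg\alpha^*E=\deg\alpha$ and $\deg\beta^*E=\deg\beta$, because $\deg E=1$.
\end{proof}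

\section{The example in genus two}\label{sec:genus2}

In this section $X,Y,\beta,\gamma$ are as in Theorem~\ref{thm:A}, and for the next lemma it suffices that $\operatorname{char}k\ne2,3$. Then $x^6+1$ and $u^3+1$ have distinct roots, so $X$ has genus $2$ and $Y$ has genus $1$, with $-(u,v)=(u,-v)$. Dividing $y^2=x^6+1$ by $x^6$ shows that $\tau(x,y)=(x^{-1},yx^{-3})$ is an automorphism of $X$, and $\gamma=\beta\circ\tau$. Let $\sigma$ be the involution $\sigma(x,y)=(-x,y)$. The extension $k(x,y)/k(x^2,y)$ has degree at most $2$ and admits the nontrivial automorphism $\sigma$, so $\deg\beta=\deg\gamma=2$. Moreover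
\[
\beta\circ\sigma=\beta,\qquad\gamma\circ\sigma=-\gamma .
\]
These two symmetries make $\beta$ and $\gamma$ orthogonal in the following sense.

\begin{lemma}\label{lem:orth}
We have $\operatorname{Nm}_\beta\circ\gamma^*=0$ and $\operatorname{Nm}_\gamma\circ\beta^*=0$. The homomorphism $h\colon\operatorname{Pic}^0(Y)^2\to J(X)$, $(P,P')\mapsto\beta^*P\otimes\gamma^*P'$, is an isogeny, and $\deg(\beta+m\gamma)=2+2m^2$ for every integer $m$.
\end{lemma}

\begin{proof}
Since $\sigma$ is an involution, $\sigma^*[x]=[\sigma(x)]$, so $\operatorname{Nm}_\delta\circ\sigma^*=\operatorname{Nm}_{\delta\circ\sigma}$ for every $\delta\colon X\to Y$. With (M1) and (M2) this gives, in additive notation, $\operatorname{Nm}_\beta\sigma^*=\operatorname{Nm}_\beta$, $\operatorname{Nm}_\gamma\sigma^*=-\operatorname{Nm}_\gamma$, $\sigma^*\beta^*=\beta^*$ and $\sigma^*\gamma^*=-\gamma^*$. Hence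
\[
\operatorname{Nm}_\beta\gamma^*=\operatorname{Nm}_\beta\sigma^*\gamma^*=-\operatorname{Nm}_\beta\gamma^*,\qquad
\operatorname{Nm}_\gamma\beta^*=\operatorname{Nm}_\gamma\sigma^*\beta^*=-\operatorname{Nm}_\gamma\beta^*,
\]
and both compositions vanish because $\operatorname{End}(Y)$ is torsion free. Together with (M3) this says $(\operatorname{Nm}_\beta,\operatorname{Nm}_\gamma)\circ h=[2]$. So $\ker h$ consists of $2$-torsion points and is finite, and $h$ is surjective because both sides have dimension $2$. Finally, by (M1)--(M3),
\[
[\deg(\beta+m\gamma)]=(\operatorname{Nm}_\beta+m\operatorname{Nm}_\gamma)(\beta^*+m\gamma^*)=[2]+m^2[2].\qedhere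
\]
\end{proof}

Which $m$ should one take? Let $E$ have rank $m$ and degree $1$. The bundles that carry the unexpected sections are $\beta^*(E\otimes P)$, of rank $m$ and degree $2$ on a curve of genus $2$, so their Euler characteristic is $2-m$. Lemma~\ref{lem:crit} needs it to be negative, and the first such value is $m=3$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:orth}, $\alpha=\beta+3\gamma$ has degree $2+18=20$; in particular it is finite. Let $E$ be stable of rank $3$ and degree $1$ on $Y$. By Lemma~\ref{lem:key}, $\alpha^*E\cong\beta^*E\otimes K$ with $\deg K=(20-2)/3=6$.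

By (M1), $\beta^*P\otimes\alpha^*P'\cong\beta^*(P\otimes P')\otimes\gamma^*P'^{\,3}$. The map $(P,P')\mapsto(P\otimes P',P'^{\,3})$ is surjective on $\operatorname{Pic}^0(Y)^2$, and so is $h$. Hence every line bundle of degree $0$ on $X$ has the form $\beta^*P\otimes\alpha^*P'$.

Let $\deg L=-6$. Then $L\otimes K$ has degree $0$; write $L\otimes K\cong\beta^*P\otimes\alpha^*P'$. For the stable bundle $G=E\otimes P'^{-1}$ we get
\[
\alpha^*G\otimes L\cong\beta^*E\otimes K\otimes L\otimes\alpha^*P'^{-1}\cong\beta^*(E\otimes P).
\]
The bundle $E\otimes P$ is stable of degree $1$, so it has a nonzero section, whose pullback under the surjection $\beta$ is nonzero. Also $\chi(\beta^*(E\otimes P))=2-3=-1$. By Lemma~\ref{lem:crit}, $\alpha_*L$ is unstable. In terms of slopes, $G^\vee$ has slope $-\frac13$ and maps nontrivially to $\alpha_*L$, whose slope is $\frac{-6+1-2}{20}=-\frac7{20}<-\frac13$ by \eqref{eq:slope}.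

The hypotheses of the conjecture hold, since $\operatorname{char}k=0$ or $\operatorname{char}k>20=\deg\alpha$, and its conclusion fails at every point of $\operatorname{Bun}_{1,-6}(X)$.
\end{proof}

This is where the count of the introduction fails. For fixed $G=E$, the locus of $L\in\operatorname{Pic}^{-6}(X)$ with $H^0(\alpha^*E\otimes L)\ne0$ has expected codimension $1-\chi=2$, but it contains the curve $\{K^{-1}\otimes\beta^*P\}$, and the translates of this curve by $\alpha^*\operatorname{Pic}^0(Y)$ cover the surface $\operatorname{Pic}^{-6}(X)$.

\section{Counterexamples in every rank and genus}\label{sec:general}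

The proof of Theorem~\ref{thm:A} used that $L\otimes K$ can be made trivial by a twist from the two-parameter family $\beta^*P\otimes\alpha^*P'$. This is special to $g=2$ and $n=1$. What the argument really needs is that some twist of $L\otimes K$ has a nonzero \emph{section}, which can then be multiplied by the section of $\beta^*(E\otimes P)$. In the example $\chi(L\otimes K)=-1$, and in general a bundle with $\chi=-1$ acquires a section in expected codimension $2$. The next lemma shows that this locus cannot be avoided by a complete two-dimensional family of twists.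

\begin{lemma}\label{lem:surface}
Let $S$ be an abelian surface, $f\colon S\to J(X)$ a homomorphism with finite kernel, and $U$ a vector bundle of rank $n\ge1$ on $X$ with $\chi(U)=-1$. Then $H^0(X,U\otimes f(b))\ne0$ for some $b\in S$.
\end{lemma}

\begin{proof}
If no twist had a section, the groups $H^1(X,U\otimes f(b))$ would form a line bundle on $S$. We compute its Chern character and find that no line bundle has it. We work in $\ell$-adic cohomology with coefficients in $\mathbb Q_\ell$, where $\ell\neq\operatorname{char}k$, and suppress Tate twists.

\emph{The Chern character.} Let $B$ be $J=J(X)$ or $S$, let $p\colon X\times B\to B$ be the projection, and let $\mathcal P_B$ be the pullback to $X\times B$ of the Poincar\'e bundle on $X\times J$ that is trivial on $\{x_0\}\times J$. Put $\xi_B=c_1(\mathcal P_B)$. Its K\"unneth components in $H^2(X)\otimes H^0(B)$ and $H^0(X)\otimes H^2(B)$ are detected on $X\times\{b\}$, where $\mathcal P_B$ has degree $0$, and on $\{x_0\}\times B$, where it is trivial. So $\xi_B\in H^1(X)\otimes H^1(B)$. Since $H^i(X)=0$ for $i\ge3$, we have $\xi_B^3=0$, $\xi_B\cdot[pt]=0$ for the class $[pt]\in H^2(X)$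 of a point, and $\xi_B^2=-2\,[pt]\otimes\vartheta_B$ for a class $\vartheta_B\in H^2(B)$. As $\xi_S$ is the pullback of $\xi_J$, we have $\vartheta_S=f^*\vartheta_J$. For a vector bundle $A$ on $X$, viewed on $X\times B$ by pullback, Grothendieck--Riemann--Roch gives
\begin{equation}\label{eq:grr}
\begin{aligned}
\operatorname{ch}\bigl(Rp_*(A\otimes\mathcal P_B)\bigr)&=p_*\Bigl((\operatorname{rk}A+\deg A\,[pt])\,(1+\xi_B-[pt]\vartheta_B)\,(1+(1-g)[pt])\Bigr)\\
&=\chi(A)-(\operatorname{rk}A)\,\vartheta_B ,
\end{aligned}
\end{equation}
because $p_*$ extracts the coefficient of $[pt]$. In particular there is no term of degree $4$.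

\emph{Positivity of $\vartheta_S$.} Take $B=J$ and $A$ a line bundle of degree $g-1$. Choose an effective divisor $Z$ on $X$ with $\deg Z\geq g$. Then $K^0=p_*(A(Z)\otimes\mathcal P_J)$ and $K^1=p_*\bigl((A(Z)\otimes\mathcal P_J)|_{Z\times J}\bigr)$ are vector bundles of the same rank $\deg Z$, and the restriction map $K^0\to K^1$ has kernel $H^0(A\otimes M)$ and cokernel $H^1(A\otimes M)$ at the point $M\in J$. Its determinant is a section of $\det K^1\otimes(\det K^0)^{-1}$, a line bundle with first Chern class $\vartheta_J$ by \eqref{eq:grr}. The section vanishes exactly where $A\otimes M$ is effective, that is, on a translate of the theta divisor $\Theta\subset \operatorname{Pic}^{g-1}(X)$ of effective classes. This divisor is irreducible and ample, so $\vartheta_J$ is a positive multiple of an ample class. Since $f$ is finite, $\vartheta_S$ is the class of an ample divisor on the surface $S$, and $\vartheta_S^2$ is a positive integer.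

\emph{The contradiction.} Suppose $H^0(X,U\otimes f(b))=0$ for all $b\in S$. Then $h^1(X,U\otimes f(b))=1$ for all $b$. By Grauert's theorem $p_*(U\otimes\mathcal P_S)=0$ and $\mathcal D=R^1p_*(U\otimes\mathcal P_S)$ is a line bundle. By \eqref{eq:grr}, $\operatorname{ch}(\mathcal D)=1+n\vartheta_S$. But $\operatorname{ch}(\mathcal D)=\exp(c_1(\mathcal D))$ has degree-$4$ part $n^2\vartheta_S^2/2\ne0$.
\end{proof}

\begin{remark}
The lemma fails for one-dimensional families. If $S$ were an elliptic curve and $U$ a line bundle of degree $g-2$, the $U$ with an effective twist would form a locus of dimension at most $(g-2)+1<g$ in $\operatorname{Pic}^{g-2}(X)$. This is why Theorem~\ref{thm:B} needs two independent morphisms.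
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By (M1), $\beta^*P\otimes\alpha^*P'\cong\beta^*(P\otimes P')\otimes\gamma^*P'^{\,m}$. The map $(P,P')\mapsto(P\otimes P',P'^{\,m})$ has finite kernel, so by hypothesis
\[
f\colon S=\operatorname{Pic}^0(Y)^2\to J(X),\qquad f(P,P')=\beta^*P^{-1}\otimes\alpha^*P'^{-1},
\]
has finite kernel. If $\alpha$ or $\beta$ were constant, the kernel would contain a factor of $S$. So both are finite. Let $E$ be stable of rank $m$ and degree $1$ on $Y$. Lemma~\ref{lem:key} gives $\alpha^*E\cong\beta^*E\otimes K$ with $\deg K=(r-e)/m=\kappa$, which is therefore an integer.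

Let $V$ have rank $n$ and degree $d=n(g-1-\kappa)-1$, and put $U=V\otimes K$. The degree $d$ is chosen so that $\chi(U)=d+n\kappa+n(1-g)=-1$. By Lemma~\ref{lem:surface} there are $P,P'\in\operatorname{Pic}^0(Y)$ and a nonzero section $\eta$ of $U\otimes\beta^*P^{-1}\otimes\alpha^*P'^{-1}$. Let $\rho$ be a nonzero section of $E\otimes P$, and let $G=E\otimes P'^{-1}$. Then $\beta^*\rho\otimes\eta$ is a section of
\[
\beta^*E\otimes U\otimes\alpha^*P'^{-1}\cong\alpha^*E\otimes V\otimes\alpha^*P'^{-1}=\alpha^*G\otimes V ,
\]
and it is nonzero because both factors are nonzero at the generic point of $X$. By Riemann--Roch, $\chi(A\otimes A')=\operatorname{rk}A\cdot\chi(A')+\operatorname{rk}A'\cdot\deg A$ for vector bundles $A,A'$ on $X$, and a twist of degree $0$ does not change $\chi$. Hence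
\[
\chi(\alpha^*G\otimes V)=\chi(\beta^*E\otimes U)=m\,\chi(U)+n\deg\beta^*E=ne-m<0 .
\]
This is the only use of the hypothesis $m>ne$. By Lemma~\ref{lem:crit}, $\alpha_*V$ is unstable.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:rank}]
By Lemma~\ref{lem:orth}, Theorem~\ref{thm:B} applies with $g=2$, $e=2$ and $m=2n+1>ne$, and $\deg\alpha=2+2m^2=r$. Then $\kappa=2m=4n+2$ and $d=n(1-\kappa)-1=-4n^2-n-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
After clearing denominators, choose $u_1,u_2\in\operatorname{Hom}(J(X),Y)$ linearly independent over $D$, and set $\beta=u_1\circ j$, $\gamma=u_2\circ j$. We claim that $h(P,P')=\beta^*P\otimes\gamma^*P'$ has finite kernel. Otherwise the kernel contains an abelian subvariety $C\subset\operatorname{Pic}^0(Y)^2$ of positive dimension. There is a nonzero homomorphism $\operatorname{Pic}^0(Y)\to C$: if $\dim C=2$ take the inclusion of a factor, and if $\dim C=1$ take the dual isogeny of a nonzero projection $C\to\operatorname{Pic}^0(Y)$. Its two components are endomorphisms of $\operatorname{Pic}^0(Y)$, not both zero, and each is a pullback $\varphi_i^*$ with $\varphi_i\in\operatorname{End}(Y)$,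 namely with $\varphi_i$ the dual of the component. By (M1), $(\varphi_1\beta+\varphi_2\gamma)^*=\beta^*\varphi_1^*+\gamma^*\varphi_2^*=0$. By (M3) the morphism $\varphi_1\beta+\varphi_2\gamma=(\varphi_1u_1+\varphi_2u_2)\circ j$ is constant, so its norm $\varphi_1u_1+\varphi_2u_2$, computed by (M4), vanishes. This contradicts independence. Now apply Theorem~\ref{thm:B} with any $m>n\deg\beta$.
\end{proof}

The construction works in any characteristic. The assumption $\operatorname{char}k=0$ only guarantees that the resulting $\alpha$, whose degree we do not control, falls under the conjecture.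

\section{Multiplicity one implies semistability}\label{sec:one}

We prove Theorem~\ref{thm:C}(i); with part (ii) this gives the last assertion of the theorem. Let $\alpha\colon X\to Y$ be finite of degree $r$, with $\operatorname{char}k=0$ or $\operatorname{char}k>r$, and $\nu(X,Y)=1$.

Here is the idea, for line bundles. For general $L\in\operatorname{Pic}^d(X)$ the subbundle $F(\alpha_*L)$ has constant rank $s$, and $L\mapsto\det F(\alpha_*L)$ is a rational map between abelian varieties, hence a translate of a homomorphism $\psi_0\colon J(X)\to Y$. Twisting $L$ by $\alpha^*P$ twists the determinant by $P^s$, so $\psi_0\circ\alpha^*=[s]$. If $\psi_0=\varphi\circ\operatorname{Nm}_\alpha$ with $\varphi\in\operatorname{End}(Y)$, then $r\varphi=[s]$, which forces $s\ge r$. Two points need work. The hypothesis $\nu=1$ gives $\varphi$ only in $\operatorname{End}(Y)\otimes\mathbb Q$, which is not enough for the inequality. And in higher rank the parameter space is not an abelian variety, so we must show that $\det F(\alpha_*V)$ depends only on $\det V$.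

\subsection*{Step 1: removing an isogeny}
The denominators of $\varphi$ come from the components of $\ker\operatorname{Nm}_\alpha$, so we factor them out. The norm $\operatorname{Nm}_\alpha$ is nonzero by (M3), hence surjective. Let $N$ be the reduced identity component of its kernel, an abelian subvariety of codimension $1$, and let $q\colon J(X)\to Y'=J(X)/N$ be the quotient, an elliptic curve. Then $\operatorname{Nm}_\alpha=\iota_0\circ q$ for an isogeny $\iota_0\colon Y'\to Y$. Put $\alpha'=q\circ j\colon X\to Y'$ and $\iota=t_{\alpha(x_0)}\circ\iota_0$. By (M4), $\alpha=\iota\circ\alpha'$ and $\operatorname{Nm}_{\alpha'}=q$.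

\begin{lemma}\label{lem:reduce}
\begin{enumerate}
\item[(a)] If $G$ is a semistable bundle on $Y'$, then $\iota_*G$ is semistable.
\item[(b)] Every homomorphism $\psi_0\colon J(X)\to Y'$ has the form $\varphi\circ q$ with $\varphi\in\operatorname{End}(Y')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The degree of $\iota$ divides $r$, so it is prime to the characteristic. Hence $\iota$ is \'etale and Galois, with group $\Gamma=\ker\iota_0$ acting by translations, and $Y'\times_YY'$ is the disjoint union of the graphs of $t_z$, $z\in\Gamma$. Flat base change gives $\iota^*\iota_*G\cong\bigoplus_{z\in\Gamma}t_z^*G$, a sum of semistable bundles of the same slope, hence semistable. Pullback by $\iota$ multiplies all slopes by $\deg\iota$, so a destabilizing subbundle of $\iota_*G$ would pull back to a destabilizing subbundle of $\iota^*\iota_*G$.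

(b) The isogeny $\iota_0$ becomes invertible after tensoring with $\mathbb Q$. Composition and conjugation with it identify $\operatorname{Hom}(J(X),Y')\otimes\mathbb Q$ as a vector space over $\operatorname{End}(Y')\otimes\mathbb Q$ with the corresponding space for $Y$. So $\nu(X,Y')=1$ and $q\neq0$ is a basis. Clearing denominators, $k_0\psi_0=\varphi'q$ for an integer $k_0\ge1$ and $\varphi'\in\operatorname{End}(Y')$. Then $\psi_0(N)$ lies in the finite group of $k_0$-torsion points of $Y'$; as $N$ is connected, $\psi_0(N)=0$. Thus $\psi_0$ factors through the quotient $q$.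
\end{proof}

Part (a) is the only place where the characteristic is used, and part (b) is the only place where $\nu(X,Y)=1$ is used. Since $\alpha_*V=\iota_*\alpha'_*V$, it suffices by (a) to treat $\alpha'$. We rename $(Y',\alpha')$ as $(Y,\alpha)$, with $r=\deg\alpha$, so that from now on
\begin{equation}\label{eq:gen}
\operatorname{Hom}(J(X),Y)=\operatorname{End}(Y)\circ\operatorname{Nm}_\alpha .
\end{equation}

Fix $(n,d)$. For a line bundle $N_0$ on $Y$, twisting by $\alpha^*N_0$ is an isomorphism $\operatorname{Bun}_{n,d}(X)\cong\operatorname{Bun}_{n,d+nr\deg N_0}(X)$, and $\alpha_*(V\otimes\alpha^*N_0)\cong\alpha_*V\otimes N_0$. So we may assume $d\ge2gn$; as $g\ge1$, this implies $d>0$.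

\subsection*{Step 2: a family whose fibers over $\operatorname{Pic}^d(X)$ are affine spaces}
A map from an affine space to a curve of genus $1$ is constant. We therefore look for a family that dominates $\operatorname{Bun}_{n,d}(X)$ and in which the bundles of fixed determinant are parametrized by an affine space. Spaces of extensions have this property.

The condition that $H^1(V(-x))=0$ for all $x\in X$ is open, by semicontinuity and properness of $X$. It holds for sums of line bundles of degree at least $2g$, which exist in rank $n$ and degree $d\geq 2gn$. It implies that $V$ is globally generated. So a general $V$ is globally generated.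

A globally generated $V$ of rank $n$ has $n-1$ sections that are linearly independent at every point. Indeed, for fixed $x\in X$ and $[c_1:\dots:c_{n-1}]\in\mathbb P^{n-2}$, the equation $\sum c_i\zeta_i(x)=0$ imposes $n$ independent linear conditions on $(\zeta_1,\dots,\zeta_{n-1})\in H^0(V)^{n-1}$, while $(x,[c])$ varies in dimension $n-1<n$. Hence $V$ is an extension
\[
0\to\mathcal O^{\,n-1}\to V\to\Lambda\to0,\qquad\Lambda=\det V,
\]
given by a class in $\operatorname{Ext}^1(\Lambda,\mathcal O^{\,n-1})=H^1(X,\Lambda^{-1})^{n-1}$.

Let $\mathcal J=\operatorname{Pic}^d(X)$, with a Poincar\'e bundle $\mathcal L$ on $X\times\mathcal J$ and projection $\pi\colon X\times\mathcal J\to\mathcal J$. As $d>0$, we have $h^0(\Lambda^{-1})=0$ and $h^1(\Lambda^{-1})=d+g-1$ for all $\Lambda\in\mathcal J$, so $R^1\pi_*\mathcal L^{-1}$ is locally free with fibers $H^1(X,\Lambda^{-1})$. Let $T\to\mathcal J$ be the total space of $(R^1\pi_*\mathcal L^{-1})^{\oplus(n-1)}$, with fibers $T_\Lambda$, and let $\mathcal L_T$ and $\pi_T\colon X\times T\to T$ be the pullbacks. Since $\pi_{T*}\mathcal L_T^{-1}=0$, the Leray spectral sequence gives $H^1(X\times T,\mathcal L_T^{-1})\cong H^0(T,R^1\pi_{T*}\mathcal L_T^{-1})$.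 So the tautological section defines an extension $0\to\mathcal O^{\,n-1}\to\mathcal V\to\mathcal L_T\to0$ on $X\times T$ whose restriction $V_t$ to $X\times\{t\}$ is the extension with class $t$. The variety $T$ is smooth and irreducible, the projection $T\to\mathcal J$ is $t\mapsto\det V_t$, and every globally generated $V$ occurs as some $V_t$. Hence $T\to\operatorname{Bun}_{n,d}(X)$ is dominant. For $n=1$ simply $T=\mathcal J$.

\subsection*{Step 3: the determinant of the destabilizing subbundle}
Since $\alpha$ is finite and flat, $(\alpha\times\mathrm{id})_*\mathcal V$ is a vector bundle on $Y\times T$ with restrictions $\alpha_*V_t$. By the theorem on relative Harder--Narasimhan filtrations \cite[Thm.~2.3.2]{HL}, there are a dense open subset $T^\circ\subset T$ and a subbundle $\mathcal F$ of this family over $T^\circ$ with $\mathcal F_t=F(\alpha_*V_t)$ for all $t\in T^\circ$. Let $s$ and $c$ be the rank and degree of $\mathcal F_t$, so $1\le s\le nr$. We must show $s=nr$.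

The line bundle $\det\mathcal F$ defines a morphism $\delta\colon T^\circ\to\operatorname{Pic}^c(Y)$ to a curve of genus $1$. It is constant on each $T^\circ\cap T_\Lambda$: two points of this open subset of an affine space lie on a line that meets it in a dense open subset, and a rational map from $\mathbb P^1$ to a curve of genus $1$ is constant. So $\delta=\psi\circ\det$ for a map of sets $\psi$ on the image $\mathcal J^\circ$ of $T^\circ$, which is open in $\mathcal J$. This $\psi$ is a morphism: given $t_0\in T^\circ$ over $\Lambda_0$, trivialize $T\to\mathcal J$ near $\Lambda_0$ and take the constant section through $t_0$; near $\Lambda_0$ it has values in $T^\circ$, and $\psi$ is its composite with $\delta$.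

After a choice of base points, $\mathcal J$ and $\operatorname{Pic}^c(Y)$ are the abelian varieties $J(X)$ and $\operatorname{Pic}^0(Y)$. A rational map from a smooth variety to an abelian variety is a morphism (Weil), and a morphism of abelian varieties is a homomorphism followed by a translation. So $\psi$ extends to $\mathcal J$, and there is a homomorphism $\psi_0\colon J(X)\to\operatorname{Pic}^0(Y)$ with
\begin{equation}\label{eq:psi}
\psi(\Lambda\otimes M)=\psi(\Lambda)\otimes\psi_0(M)\qquad(\Lambda\in\mathcal J,\ M\in J(X)).
\end{equation}

\subsection*{Step 4: twisting}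
The twist $V\mapsto V\otimes\alpha^*P$ acts on the stack rather than on $T$, so we pass to the stack. The image of $T^\circ$ in $\operatorname{Bun}_{n,d}(X)$ is constructible by Chevalley's theorem, and it is dense because $T^\circ$ is dense in $T$ and $T$ dominates. Hence it contains a dense open substack $\mathcal U$. Every $V\in\mathcal U$ is isomorphic to some $V_t$ with $t\in T^\circ$, so
\begin{equation}\label{eq:U}
\operatorname{rk}F(\alpha_*V)=s,\qquad\det F(\alpha_*V)=\psi(\det V)\qquad\text{for all }V\in\mathcal U .
\end{equation}
Fix $V\in\mathcal U$ and put $F=F(\alpha_*V)$. The set of $P\in\operatorname{Pic}^0(Y)$ with $V\otimes\alpha^*P\in\mathcal U$ is open and contains $\mathcal O_Y$. For such $P$, the maximal destabilizing subbundle of $\alpha_*(V\otimes\alpha^*P)\cong\alpha_*V\otimes P$ is $F\otimes P$, and $\det(V\otimes\alpha^*P)=\det V\otimes\alpha^*P^n$. By \eqref{eq:U} and \eqref{eq:psi},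
\[
\psi(\det V)\otimes P^s=\det(F\otimes P)=\psi(\det V\otimes\alpha^*P^n)=\psi(\det V)\otimes\psi_0(\alpha^*P)^n .
\]
Two homomorphisms that agree on a dense open subset are equal, so
\begin{equation}\label{eq:main}
n\,\psi_0\circ\alpha^*=[s]\qquad\text{in }\operatorname{End}(Y).
\end{equation}
By \eqref{eq:gen}, $\psi_0=\varphi\circ\operatorname{Nm}_\alpha$ with $\varphi\in\operatorname{End}(Y)$, and by (M3) equation \eqref{eq:main} becomes $nr\,\varphi=[s]$. Since $s\ge1$, the endomorphism $\varphi$ is nonzero and $\deg\varphi$ is a positive integer. Taking degrees gives $(nr)^2\deg\varphi=s^2$, so $s\ge nr$. Hence $s=nr$, and by \eqref{eq:U} we have $F(\alpha_*V)=\alpha_*V$ for every $V\in\mathcal U$. Thus $\alpha_*V$ is semistable for general $V$, and Theorem~\ref{thm:C}(i) is proved. \qed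

\begin{remark}
Steps 2--4 up to \eqref{eq:main} do not use \eqref{eq:gen}, but without it the equation no longer forces $s=nr$. In the example of Theorem~\ref{thm:A}, where $n=1$ and $r=20$, Lemma~\ref{lem:orth} gives $\operatorname{Nm}_\beta\circ\alpha^*=[2]$ and $\operatorname{Nm}_\gamma\circ\alpha^*=[6]$, so \eqref{eq:main} has solutions $(\psi_0,s)$ with $s<20$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CLV}
Izzet Coskun, Eric Larson, and Isabel Vogt, \emph{Generic Beauville's Conjecture}, arXiv:2307.04730 (2023).

\bibitem{HL}
Huybrechts and Lehn, \emph{The Geometry of Moduli Spaces of Sheaves}.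

\end{thebibliography}
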